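\title{Analyticity near $t=0$ of the pressure function of a rational map}

\begin{abstract}
Let $f$ be a rational map of degree $d\ge2$ and let $P_f(t)$ be the pressure of the potential $-t\ln|f'|$ on the Julia set. We prove that $P_f$ is real analytic on a neighborhood of $t=0$, with no assumption on the critical points of $f$. The transfer operator is made to act on the Sobolev space $W^{1,p}$ of the Riemann sphere, with $p<2$ close to $2$: the condition $p<2$ lets the space tolerate the poles of $|f'|^{-t}$, and the closeness of $p$ to $2$ gives a spectral gap at $t=0$. The resulting dominant eigenvalue is then shown to be $e^{P_f(t)}$. For $t$ near $0$ we also obtain a unique equilibrium state with exponential decay of correlations, a characterization of the maps with $P_f''(0)=0$, and uniformity of the neighborhood on compact families of maps.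
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f$ be a complex rational map of degree $d\ge2$, acting on the Riemann sphere $\overline{\mathbb C}$. We give the sphere the metric $2|dz|/(1+|z|^2)$, with distance $\operatorname{dist}$ and open balls $B(x,r)$. For a holomorphic map $g$ between open subsets of the sphere, $|g'|$ is the norm of the derivative in this metric:
\[
|g'|(z)=\Big|\frac{dg}{dz}\Big|\,\frac{1+|z|^2}{1+|g(z)|^2}.
\]
The Fatou set is the largest open set on which the iterates $f^n$ form a normal family, and the Julia set $J(f)$ is its complement, a nonempty compact set with $f^{-1}(J(f))=J(f)$. Let $\mathcal M_f$ be the set of $f$-invariant Borel probability measures supported on $J(f)$. A measure $\mu\in\mathcal M_f$ has an entropy $h_\mu=h_\mu(f)$, the exponential growth rate of the number of distinguishable typical orbit segments of length $n$, and a Lyapunov exponent $\chi_\mu=\int\ln|f'|\,d\mu$, the average rate at which $f^n$ expands. The \emph{pressure function} weighs one against the other: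
\begin{equation}\label{eq:pressure}
P_f(t)=\sup\{h_\mu-t\chi_\mu:\ \mu\in\mathcal M_f\},\qquad t\in\mathbb R .
\end{equation}
An \emph{equilibrium state} of $f$ for the potential $-t\ln|f'|$ is a measure $\mu\in\mathcal M_f$ that attains the supremum.

The function $\ln|f'|$ is bounded above, but it equals $-\infty$ at the critical points, and these may lie in $J(f)$. A theorem of Przytycki \cite{Pr} says that nevertheless $\chi_\mu\ge0$ for all $\mu\in\mathcal M_f$. The entropies $h_\mu$ are bounded (Section~\ref{sec:background}), so $P_f$ is a supremum of affine functions with bounded values at $0$ and slopes in $[-\ln\sup|f'|,0]$. It is therefore finite, convex, nonincreasing and Lipschitz. The definition gives nothing more, and a supremum of affine functions has a corner wherever two measures with different exponents both attain it. For $f(z)=z^d$ the Julia set is the unit circle, on which $|f'|=d$, so $P_f(t)=P_f(0)-t\ln d$ is affine. For $f(z)=z^2-2$ there is a corner at $t=-1$ (Example~\ref{ex:cheb}).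

For $t<0$ and an arbitrary rational map, Makarov and Smirnov showed that the transfer operator of $-t\ln|f'|$ is quasi-compact on a suitable Sobolev space, which gives a complete description of the thermodynamic formalism there. For $t=0$ there is a unique equilibrium state (Lyubich; Freire--Lopes--Ma\~n\'e). The following question comes from Przytycki and Rivera-Letelier \cite{PRL}.

\medskip
\noindent\textbf{Question.} \emph{Is $P_f$ real analytic on a neighborhood of $t=0$ for every rational map $f$ of degree at least two?}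
\medskip

One would guess that it is. Since $P_f(0)=\ln d$ (this is part of Theorem~\ref{thm:A}), the bounds on the slopes show that an equilibrium state for $-t\ln|f'|$ has entropy at least $\ln d-|t|\ln\sup|f'|$, so for small $t$ only measures of nearly maximal entropy compete. The doubt comes from $t>0$, where the weight $|f'|^{-t}$ has poles at the critical points and nothing is assumed about how critical orbits return. The answer is yes.

\begin{theorem}\label{thm:A}
Let $f$ be a rational map of degree $d\ge2$. There are $\varepsilon>0$ and a holomorphic function $\lambda$ on $\{t\in\mathbb C:|t|<\varepsilon\}$ with $\lambda(0)=d$, $\lambda>1$ on $(-\varepsilon,\varepsilon)$, and $P_f(t)=\ln\lambda(t)$ for $t\in(-\varepsilon,\varepsilon)$. In particular $P_f$ is real analytic on $(-\varepsilon,\varepsilon)$.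
\end{theorem}

The method also describes the equilibrium states. For a Lipschitz function $\psi$ put $\|\psi\|_{\mathrm{Lip}}=\|\psi\|_\infty+\operatorname{Lip}(\psi)$, and let $\mathrm{Rat}_d$ be the space of rational maps of degree $d$.

\begin{theorem}\label{thm:B}
Let $f$ be as in Theorem~\ref{thm:A} and let $\varepsilon$ be the number chosen in its proof, in \eqref{eq:eps}.
\begin{enumerate}
\item[(i)] For each real $t$ with $|t|<\varepsilon$ there is exactly one equilibrium state $m_t$ of $f$ for $-t\ln|f'|$. It is ergodic, atomless, of positive entropy, and $P_f'(t)=-\int\ln|f'|\,dm_t$. There are constants $C<\infty$ and $\kappa\in(0,1)$, depending on $t$, such that for all bounded Borel $\varphi$, Lipschitz $\psi$ and $n\ge0$,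
\[
\Big|\int(\varphi\circ f^n)\,\psi\,dm_t-\int\varphi\,dm_t\int\psi\,dm_t\Big|\le C\kappa^n\|\varphi\|_\infty\|\psi\|_{\mathrm{Lip}} .
\]
\item[(ii)] Let $\chi_0=\int\ln|f'|\,dm_0$. Then $P_f''(0)=\lim_{n\to\infty}\frac1n\operatorname{Var}_{m_0}(\ln|(f^n)'|)$, and the following are equivalent:
\begin{enumerate}
\item[(a)] $P_f$ is affine near $0$;
\item[(b)] $P_f''(0)=0$;
\item[(c)] $\ln|f'|=\chi_0+u\circ f-u$ $m_0$-a.e.\ for some $u\in L^2(m_0)$;
\item[(d)] the same holds for some measurable $u:J(f)\to\mathbb R$.
\end{enumerate}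
Otherwise $P_f''>0$ near $0$.
\item[(iii)] The number $\varepsilon$ can be chosen uniformly for $f$ in a compact subset of $\mathrm{Rat}_d$.
\end{enumerate}
\end{theorem}

Neither the quasi-compactness for $t<0$ nor the uniqueness for $t=0$ quoted above is used in the proofs.

\section{The transfer operator and the choice of a space}\label{sec:idea}

This section explains the method by computations that can be done by hand. Apart from the definitions and \eqref{eq:cov}--\eqref{eq:iterate}, nothing in it is used in the proofs.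

Let $\operatorname{Crit}$ be the finite set of critical points of $f$, and let $A$ be the spherical area normalized to total mass one. The Jacobian of $f$ is $|f'|^2$, so for every Borel function $G\ge0$
\begin{equation}\label{eq:cov}
\int\sum_{y\in f^{-1}(x)\setminus\operatorname{Crit}}G(y)\,dA(x)=\int G\,|f'|^2\,dA .
\end{equation}
With $G=1$ this gives $\int|f'|^2dA=d$, hence $\sup|f'|\ge\sqrt d>1$. With $G$ the indicator of a null set it shows that $f$ maps $A$-null sets to $A$-null sets. For $t\in\mathbb C$ the \emph{transfer operator} acts on functions $\varphi:\overline{\mathbb C}\to\mathbb C$ by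
\begin{equation}\label{eq:transfer}
\mathcal L_t\varphi(x)=\sum_{y\in f^{-1}(x)\setminus\operatorname{Crit}}|f'(y)|^{-t}\varphi(y).
\end{equation}
It preserves Borel measurability: cut $\overline{\mathbb C}\setminus\operatorname{Crit}$ into countably many Borel pieces, each inside an open set that $f$ maps homeomorphically onto its image, and sum over the pieces. By the chain rule and induction, at every point $x$,
\begin{equation}\label{eq:iterate}
\mathcal L_t^n\varphi(x)=\sum_{w\in f^{-n}(x)\setminus\operatorname{Crit}(f^n)}|(f^n)'(w)|^{-t}\varphi(w).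
\end{equation}
A measure $\mu$ should account for about $e^{nh_\mu}$ of the terms of $\mathcal L_t^n1(x)$, each of size about $e^{-nt\chi_\mu}$. So $\mathcal L_t^n1$ should grow like $e^{nP_f(t)}$, and if $\mathcal L_t$ acts holomorphically in $t$ on a Banach space with a simple dominant eigenvalue $\lambda(t)$, then $P_f=\ln\lambda$ should be analytic. The problem is to find the space.

\subsection*{An example with a critical point in the Julia set}

\begin{example}\label{ex:cheb}
Let $f(z)=z^2-2$. The critical points are $0$ and $\infty$, and $0\mapsto-2\mapsto2\mapsto2$. The fixed point $2$ has $|f'|=4$, so it is repelling and lies in $J(f)$, and therefore so do $-2$ and $0$. The identity $f(z)^2-4=z^2(z^2-4)$ gives, on $\mathbb C\setminus\{0,\pm2\}$,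
\[
|f'|=2\,e^{u\circ f-u},\qquad u(z)=\tfrac12\ln|z^2-4|-\ln(1+|z|^2).
\]

\emph{The pressure.} An ergodic measure with an atom is carried by a periodic cycle, so an ergodic $\mu\in\mathcal M_f$ other than $\delta_2$ does not charge $\{0,\pm2\}$. The function $u\circ f-u=\ln|f'|-\ln2$ is bounded above, so Lemma~\ref{lem:cob} below, applied to $-u$, shows that it has integral zero: $\chi_\mu=\ln2$. The measure $\delta_2$ has entropy $0$ and exponent $\ln4$. The supremum in \eqref{eq:pressure} may be taken over ergodic measures, and $P_f(0)=\ln2$ by Theorem~\ref{thm:A}. Hence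
\[
P_f(t)=\max\{(1-t)\ln2,\,-2t\ln2\},
\]
which is affine near $0$ and has a corner at $t=-1$. Condition (d) of Theorem~\ref{thm:B} holds with a function $u$ that has logarithmic singularities at $\pm2\in J(f)$.

\emph{The eigenfunction.} Let $v_t=e^{-tu}=|z^2-4|^{-t/2}(1+|z|^2)^t$. A point $x\notin\{\pm2,\infty\}$ has two preimages $y$, and each contributes $|f'(y)|^{-t}v_t(y)=2^{-t}e^{-tu(x)}$. So $\mathcal L_tv_t=2^{1-t}v_t$, with the eigenvalue $e^{P_f(t)}$ when $t\ge-1$. For $t>0$ the function $v_t$ is unbounded: up to smooth positive factors it is $r^{-t/2}$ near $\pm2$ and $r^{-t}$ near $\infty$, where $r=|z\mp2|$ and $r=|1/z|$ respectively.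
\end{example}

\subsection*{Why $p<2$}
The space must therefore contain functions with poles. The local model of a critical point is $x=y^\ell$ with $\ell\ge2$, with the Euclidean derivative $\ell|y|^{\ell-1}$. The $\ell$ preimages of $x$ send $\varphi(y)=|y|^{-\alpha}$ to
\[
\ell^{\,1-t}|x|^{-\alpha'},\qquad\alpha'=\frac1\ell\,\alpha+\frac{\ell-1}\ell\,t .
\]
With $\alpha=0$ and $t>0$ a bounded function becomes unbounded. With $\alpha=-1$ and $t=0$ a Lipschitz function becomes $\ell|x|^{1/\ell}$, which is not Lipschitz. But $\alpha'$ is a weighted mean of $\alpha$ and $t$. If both are below some threshold, so is $\alpha'$, and the orders of the poles do not accumulate however often a critical orbit returns. Sobolev spaces supply a threshold: for $\alpha\ne0$ the gradient of $|y|^{-\alpha}$ has size $|\alpha||y|^{-\alpha-1}$, so $|y|^{-\alpha}$ is in $W^{1,p}$ near $0$ exactly when $(\alpha+1)p<2$, that is,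
\[
\alpha<\tau_p:=\frac2p-1 .
\]
The threshold is positive exactly when $p<2$. In Example~\ref{ex:cheb}, for $p<2$ and real $t$, the eigenfunction $v_t$ lies in $W^{1,p}$ if and only if $t<\tau_p$.

\subsection*{Why $p$ close to $2$}
At $t=0$ the constant function is an eigenfunction, $\mathcal L_01=d$ a.e. A spectral gap means that $\mathcal L_0$ expands everything else by less than $d$. Take $p=2$. An inverse branch of $f$ is conformal, so it multiplies gradients by $|f'(y)|^{-1}$, and the Cauchy--Schwarz inequality for $d$ terms together with \eqref{eq:cov} gives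
\[
\int|\nabla\mathcal L_0\varphi|^2dA\le d\int\sum_{f(y)=x}|\nabla\varphi|^2(y)\,|f'(y)|^{-2}dA(x)=d\int|\nabla\varphi|^2dA .
\]
Modulo constants, $\mathcal L_0$ has norm at most $\sqrt d$, and $\sqrt d<d$ because $d\ge2$. For $p<2$ the factor $|f'|^{-p}$ no longer cancels the Jacobian, and the bound becomes $d^{1-1/p}(\sup|f'|)^{2/p-1}$. This tends to $\sqrt d$ as $p\to2$, so the gap survives for $p$ slightly below $2$, where $\tau_p>0$.

\subsection*{From the eigenvalue to the pressure}
Sections~\ref{sec:operators} and~\ref{sec:gap} turn these two computations into a holomorphic simple dominant eigenvalue $\lambda(t)$. It is defined through the area on the whole sphere and does not refer to $J(f)$, so the equality $P_f=\ln\lambda$ needs proof. Section~\ref{sec:upper} shows $P_f\le\ln\lambda$ by making the count of preimages rigorous. Section~\ref{sec:lower} shows $P_f\ge\ln\lambda$ by building an invariant measure from the eigenfunction and the eigenfunctional. Sections~\ref{sec:unique}--\ref{sec:uniform} prove the three parts of Theorem~\ref{thm:B}.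

\section{Background}\label{sec:background}

\subsection*{Sobolev functions}
For a complex function $\varphi$ on the sphere, $|\nabla\varphi|(x)$ is the operator norm of the differential $d\varphi_x$ in the spherical metric. For $1<p<\infty$ the space $W^{1,p}(\overline{\mathbb C})$ consists of the $\varphi\in L^p(A)$ whose distributional first derivatives are in $L^p$, with the norm $\|\varphi\|=\|\varphi\|_p+\|\nabla\varphi\|_p$. It is a reflexive Banach space in which smooth functions are dense, $\|1\|=1$, and $\|\varphi\|\ge\|\varphi\|_{L^1(A)}$. A Lipschitz function $\psi$ is differentiable a.e.\ and belongs to $W^{1,p}$, with $|\nabla\psi|\le\operatorname{Lip}(\psi)$ and $|\nabla|\psi||\le|\nabla\psi|$ a.e. The product rule gives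
\begin{equation}\label{eq:mult}
\|\psi\varphi\|\le\|\psi\|_{\mathrm{Lip}}\|\varphi\|,\qquad\varphi\in W^{1,p}.
\end{equation}
Poincar\'e's inequality provides $C_P=C_P(p)$ with $\|\varphi\|_p\le C_P\|\nabla\varphi\|_p$ whenever $\int\varphi\,dA=0$.

\subsection*{Ergodic theory}
Let $T$ preserve a probability $\mu$, and write $S_n\varphi=\sum_{k=0}^{n-1}\varphi\circ T^k$. A set $E$ is \emph{invariant} if $\mu(E\,\triangle\,T^{-1}E)=0$. Birkhoff's theorem says that for $\varphi\in L^1(\mu)$ the averages $\frac1nS_n\varphi$ converge a.e.\ to a function $\bar\varphi$ with $\int_E\bar\varphi\,d\mu=\int_E\varphi\,d\mu$ for every invariant $E$. For a finite partition $\mathcal P$ and a $\sigma$-algebra $\mathcal F$, the conditional entropy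
\[
H_\mu(\mathcal P\mid\mathcal F)=-\int\sum_{E\in\mathcal P}\mathbf 1_E\ln\mathbb E_\mu(\mathbf 1_E\mid\mathcal F)\,d\mu
\]
does not increase when $\mathcal F$ is enlarged, and $h_\mu(T)$ is the supremum over $\mathcal P$ of $H_\mu(\mathcal P\mid\bigvee_{j\ge1}T^{-j}\mathcal P)$. A measure $\mu\in\mathcal M_f$ is an average of ergodic measures $e\in\mathcal M_f$, its ergodic components, and $h_\mu$ and $\chi_\mu$ are the averages of $h_e$ and $\chi_e$.

The next lemma integrates a coboundary $w\circ T-w$ when $w$ itself is not known to be integrable.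

\begin{lemma}\label{lem:cob}
Let $T$ preserve a probability $\mu$, let $w$ be a measurable function with finite real values a.e., and let $c=w\circ T-w$. Then $\mu(|S_nc|>2K)\le2\mu(|w|>K)$ for all $n$ and $K>0$. If $\max(0,-c)\in L^1(\mu)$, then $c\in L^1(\mu)$ and $\int_Ec\,d\mu=0$ for every invariant set $E$.
\end{lemma}

\begin{proof}
The sum telescopes, $S_nc=w\circ T^n-w$, and $w\circ T^n$ has the distribution of $w$; this gives the first claim. Hence $\frac1nS_nc\to0$ in probability, and a.e.\ along a subsequence $n_j$. For $K>0$ the function $c_K=\min(c,K)$ is integrable, and its Birkhoff limit satisfies $\bar c_K\le\lim_j\frac1{n_j}S_{n_j}c=0$ a.e. So $\int c_K\,d\mu\le0$ for all $K$, and monotone convergence gives $\int\max(0,c)\,d\mu\le\int\max(0,-c)\,d\mu<\infty$. Now Birkhoff's theorem applies to $c$, and $\bar c=0$ a.e.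
\end{proof}

The \emph{natural extension} of $\mu\in\mathcal M_f$ makes $f$ invertible by recording pasts. Let $\hat J$ be the set of sequences $\hat x=(x_{-k})_{k\ge0}$ in $J(f)$ with $f(x_{-k-1})=x_{-k}$, let $\pi_{-n}(\hat x)=x_{-n}$, and let $\hat f(x_0,x_{-1},\dots)=(f(x_0),x_0,x_{-1},\dots)$. There is a unique $\hat f$-invariant probability $\hat\mu$ that every $\pi_{-n}$ maps to $\mu$, and it is ergodic if $\mu$ is. In that case Birkhoff's theorem for $\hat f^{-1}$ gives, for $\varphi\in L^1(\mu)$,
\begin{equation}\label{eq:backward}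
\frac1n\sum_{j=1}^n\varphi(x_{-j})\to\int\varphi\,d\mu\qquad\text{for $\hat\mu$-a.e.\ }\hat x .
\end{equation}

We use four published results.
\begin{enumerate}
\item[(E1)] (Przytycki \cite{Pr}.) $\chi_\mu\ge0$ for every $\mu\in\mathcal M_f$.
\item[(E2)] (Ruelle's inequality.) $h_\mu\le2\max(0,\chi_\mu)$ for every ergodic $\mu$.
\item[(E3)] (Brin--Katok.) Let $B_n(x,\delta)=\{y:\operatorname{dist}(f^kx,f^ky)<\delta\text{ for }0\le k<n\}$. If $\mu$ is ergodic, then $\lim_{\delta\to0}\liminf_{n}-\frac1n\ln\mu(B_n(x,\delta))=h_\mu$ for $\mu$-a.e.\ $x$.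
\item[(E4)] (Pesin inverse branches; Freire--Lopes--Ma\~n\'e, and \cite[\S11.2]{PU}.) Let $\mu\in\mathcal M_f$ be ergodic with $\chi=\chi_\mu>0$, and let $0<\eta<\chi$. For $\hat\mu$-a.e.\ $\hat x$ there are $r(\hat x)>0$ and $C(\hat x)\ge1$, measurable in $\hat x$, such that for all $n\ge1$ there is a univalent map $F_n:B(x_0,r)\to\overline{\mathbb C}$ with $f^n\circ F_n=\mathrm{id}$, $F_n(x_0)=x_{-n}$, $|F_n'(x_0)|\le Ce^{-n(\chi-\eta)}$, and $|F_n'(z)|\le C|F_n'(w)|$ for $z,w\in B(x_0,r)$.
\end{enumerate}
By (E1), $\ln|f'|\in L^1(\mu)$ for $\mu\in\mathcal M_f$; by (E2), $h_\mu\le2\ln\sup|f'|$. We need (E4) with two-sided bounds. By the chain rule $|F_n'(x_0)|^{-1}=\exp\sum_{j=1}^n\ln|f'(x_{-j})|$, so \eqref{eq:backward} shows that $C'(\hat x)=\sup_n|F_n'(x_0)|^{-1}e^{-n(\chi+\eta)}$ is finite a.e., and it is measurable. Replacing $C$ by $\max(C^2,CC')$, we obtain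
\begin{equation}\label{eq:pesin}
C^{-1}e^{-n(\chi+\eta)}\le|F_n'|\le Ce^{-n(\chi-\eta)}\qquad\text{on }B(x_0,r),\ n\ge1 .
\end{equation}

\subsection*{Fatou components}
The map $f$ sends each component of the Fatou set onto a component. From the Fatou--Sullivan classification we use the description of a periodic component $U$ of period $q$: either (1) $f^{qk}\to a$ on $U$ for an attracting fixed point $a\in U$ of $f^q$; or (2) $f^{qk}\to a$ on $U$ for a parabolic fixed point $a\in\partial U\subset J(f)$ of $f^q$; or (3) $f^q|_U$ is conformally conjugate to an irrational rotation of a disc (Siegel disc) or of a round annulus (Herman ring). In case (3) we call $U$ a \emph{rotation domain}.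

\section{Transfer operators on $W^{1,p}$}\label{sec:operators}

Differentiating the weight $|f'|^{-t}$ produces $\nabla\ln|f'|$, so we first describe its singularities, in a form that is uniform in $f$.

Let $F=(P,Q):\mathbb C^2\to\mathbb C^2$ be a homogeneous lift of $f$: the polynomials $P(x,y)$ and $Q(x,y)$ are homogeneous of degree $d$, have no common zero except the origin, and $f(z)=P(Z)/Q(Z)$ for $Z=(z,1)$. At $Z$, Euler's identity reads $P_y=dP-zP_x$ and $Q_y=dQ-zQ_x$, so $\det DF=P_xQ_y-P_yQ_x=d\,(P_xQ-PQ_x)=d\,Q^2\,df/dz$. Therefore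
\begin{equation}\label{eq:lift}
|f'|=\frac{|\det DF(Z)|\,\|Z\|^2}{d\,\|F(Z)\|^2},
\end{equation}
and the right side is invariant under scaling of $Z$. Factor the homogeneous polynomial $\det DF$, of degree $2d-2$, as $k\prod_{j=1}^{2d-2}(Z\wedge\mathbf c_j)$ with $\|\mathbf c_j\|=1$. The vectors $\mathbf c_j$ represent the critical points $c_j$, with multiplicity, and $|Z\wedge\mathbf c_j|/\|Z\|$ is half the chordal distance, that is, $\sin(r_j/2)$ with $r_j=\operatorname{dist}(z,c_j)$. Thus
\begin{equation}\label{eq:structure}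
\ln|f'|=\sum_{j=1}^{2d-2}\ln\sin\frac{r_j}2+\beta,\qquad\beta=\ln\frac{|k|}d+2\ln\frac{\|Z\|^d}{\|F(Z)\|},
\end{equation}
where $\beta$ is smooth on the sphere. Since $\frac12\cot\frac r2\le\frac1r$ for $0<r\le\pi$,
\begin{equation}\label{eq:gradlog}
|\nabla\ln|f'||\le|\nabla\beta|+\sum_{j=1}^{2d-2}\operatorname{dist}(\cdot,c_j)^{-1}.
\end{equation}

\subsection*{Standing choices}
Fix numbers $M\ge\sup|f'|$ and $M_1\ge\sup|\nabla\beta|$; thus $M>1$. Fix $p\in(1,2)$ with
\begin{equation}\label{eq:p}
M^{2-p}<d,
\end{equation}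
which is possible because $d>1$. Put
\[
X=W^{1,p}(\overline{\mathbb C}),\qquad\tau_p=\frac2p-1\in(0,1),\qquad\varepsilon_0=\frac{\tau_p}2<\frac12 .
\]
The constants $C_1,C_2,\theta,R,\varepsilon$ below are given by formulas in $d,M,M_1,p$ and one further parameter $\theta'$; this will give Theorem~\ref{thm:B}(iii). Let $\mathcal D$ be the space of Lipschitz functions that vanish on a neighborhood of $\operatorname{Crit}$.

The first lemma contains the two uses of $p<2$ at a critical point: the pole $1/r$ in \eqref{eq:gradlog} costs one derivative, and a finite set is invisible to the norm of $X$.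

\begin{lemma}\label{lem:hardy}
\begin{enumerate}
\item[(a)] (Hardy's inequality.) $\|\varphi\,\nabla\ln|f'|\,\|_p\le C_1\|\varphi\|$ for $\varphi\in X$, with $C_1=M_1+(2d-2)\big(2+\frac{4p}{2-p}\big)$.
\item[(b)] $\mathcal D$ is dense in $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:gradlog} it suffices to prove $\|\varphi/r\|_p\le(2+\frac{4p}{2-p})\|\varphi\|$ for $r=\operatorname{dist}(\cdot,c)$ and any point $c$. We may assume $\varphi$ Lipschitz, since the general case follows by applying Fatou's lemma to Lipschitz $\varphi_k\to\varphi$ in $X$ and a.e. Let $w=\varphi\cdot\min(1,\max(0,2-2r))$. It equals $\varphi$ for $r\le\frac12$, vanishes for $r\ge1$, and satisfies $|\nabla w|\le|\nabla\varphi|+2|\varphi|$; also $|\varphi|/r\le|w|/r+2|\varphi|$. On a geodesic ray from $c$ put $I=\int_0^1|w|^pr^{1-p}dr$, which is finite since $p<2$. Integrate by parts; the boundary term $|w|^pr^{2-p}/(2-p)$ vanishes at $r=0$ because $p<2$ and at $r=1$ because $w=0$ there. H\"older's inequality, with $(1-p)(1-\frac1p)+\frac1p=2-p$, then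 gives
\[
I\le\frac p{2-p}\int_0^1|w|^{p-1}|\partial_rw|\,r^{2-p}dr\le\frac p{2-p}\,I^{1-1/p}\Big(\int_0^1|\partial_rw|^p\,r\,dr\Big)^{1/p}.
\]
So $I\le(\frac p{2-p})^p\int_0^1|\partial_rw|^pr\,dr$. In polar coordinates $dA=\frac1{4\pi}\sin r\,dr\,d\vartheta$, and $\sin r\le r\le2\sin r$ for $r\le1$. Integrating over $\vartheta$ gives $\|w/r\|_p\le\frac{2p}{2-p}\|\nabla w\|_p\le\frac{4p}{2-p}\|\varphi\|$.

(b) Lipschitz functions are dense. For $\varphi$ Lipschitz let $\eta_\delta=\min(1,\max(0,2-\operatorname{dist}(\cdot,\operatorname{Crit})/\delta))$. Then $(1-\eta_\delta)\varphi\in\mathcal D$. The function $\eta_\delta\varphi$ is bounded by $\|\varphi\|_\infty$, has gradient $O(1/\delta)$, and is supported on a set of area $O(\delta^2)$. So $\|\eta_\delta\varphi\|=O(\delta^{2/p}+\delta^{2/p-1})\to0$.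
\end{proof}

At $p=2$ part (a) fails already for $\varphi=1$, since $1/r\notin L^2(A)$.

Part (d) of the next proposition records a gain that is needed in Section~\ref{sec:lower}: because $|t|$ stays below $\tau_p$ by a definite amount, a positive power of $|f'|$ is left over, and it absorbs a logarithm.

\begin{proposition}\label{prop:bounded}
Let $t\in\mathbb C$, $|t|\le\varepsilon_0$.
\begin{enumerate}
\item[(a)] If $\varphi\in\mathcal D$, then $\mathcal L_t\varphi$ is Lipschitz.
\item[(b)] There is a bounded operator $L_t$ on $X$ with $L_t\varphi=\mathcal L_t\varphi$ $A$-a.e., and $\|L_t\|\le C_2:=dM^3(2+C_1)$.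
\item[(c)] $\|\nabla L_0\varphi\|_p\le\theta\|\nabla\varphi\|_p$ for $\varphi\in X$, where $\theta=d^{1-1/p}M^{2/p-1}\in(1,d)$.
\item[(d)] Let $\psi_N=\min(N,\max(0,-\ln|f'|))$. There is $C_3$ such that $\|L_t(\psi_N\varphi)\|\le C_3\|\varphi\|$ for all $N\ge1$, $t\in[-\varepsilon_0,\varepsilon_0]$ and $\varphi\in X$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Fix $x_0$ and choose disjoint neighborhoods $U_i$ of its preimages $y_i$ such that $\varphi=0$ on $U_i$ if $y_i$ is critical, and $f|_{U_i}$ is a diffeomorphism onto its image otherwise. A small ball $B$ about $x_0$ has $f^{-1}(B)\subset\bigcup U_i$ and $B\subset f(U_i)$ for all $i$. On $B$ the function $\mathcal L_t\varphi$ is the sum, over the noncritical $y_i$, of $(|f'|^{-t}\varphi)\circ(f|_{U_i})^{-1}$, which is Lipschitz near $x_0$. A locally Lipschitz function on the compact sphere is Lipschitz.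

(b) Let $\tau=\operatorname{Re}t$ and $\alpha=\tau_p-\tau\in[\varepsilon_0,3\varepsilon_0]$. H\"older's inequality for at most $d$ terms reads $|\sum a_i|^p\le d^{p-1}\sum|a_i|^p$. With \eqref{eq:cov} it gives, for $\varphi\in L^p(A)$,
\begin{equation}\label{eq:Lp}
\|\mathcal L_t\varphi\|_p\le d^{1-1/p}\big\||f'|^{2/p-\tau}\varphi\big\|_p,\qquad1\le\tfrac2p-\tau=1+\alpha\le\tfrac52 .
\end{equation}
So $\mathcal L_t$ is bounded on $L^p(A)$ with norm at most $dM^3$. Let $\varphi\in\mathcal D$. We have $d(|f'|^{-t}\varphi)=|f'|^{-t}(d\varphi-t\varphi\,d\ln|f'|)$, and an inverse branch multiplies gradients by $|f'(y)|^{-1}$. Hence for a.e.\ $x$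
\[
|\nabla\mathcal L_t\varphi|(x)\le\sum_{y\in f^{-1}(x)\setminus\operatorname{Crit}}|f'(y)|^{-\tau-1}\big(|\nabla\varphi|+|t|\,|\varphi|\,|\nabla\ln|f'||\big)(y).
\]
Apply H\"older and \eqref{eq:cov} again; the exponent of $|f'|$ is now $\frac2p-\tau-1=\alpha>0$. With Lemma~\ref{lem:hardy}(a),
\begin{equation}\label{eq:grad}
\begin{aligned}
\|\nabla\mathcal L_t\varphi\|_p&\le d^{1-1/p}\big\||f'|^\alpha\big(|\nabla\varphi|+|t|\,|\varphi|\,|\nabla\ln|f'||\big)\big\|_p\\
&\le d^{1-1/p}M^\alpha\big(\|\nabla\varphi\|_p+|t|C_1\|\varphi\|\big).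
\end{aligned}
\end{equation}
By \eqref{eq:Lp} and \eqref{eq:grad}, $\|\mathcal L_t\varphi\|\le C_2\|\varphi\|$ on $\mathcal D$. By Lemma~\ref{lem:hardy}(b), $\mathcal L_t|_{\mathcal D}$ extends to an operator $L_t$ on $X$ of norm at most $C_2$, and $L_t\varphi=\mathcal L_t\varphi$ a.e.\ because both sides are continuous from $X$ to $L^p(A)$. Both inequalities in \eqref{eq:grad} hold for all $\varphi\in X$, with $L_t$ on the left, since each of the three expressions is a continuous seminorm on $X$ by Lemma~\ref{lem:hardy}(a).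

(c) Take $t=0$, $\alpha=\tau_p$ in \eqref{eq:grad}. The inequality $\theta<d$ says $M^{2/p-1}<d^{1/p}$, which is \eqref{eq:p}; and $\theta>1$ because $d,M>1$.

(d) The function $\psi_N$ equals $N$ near $\operatorname{Crit}$ and is Lipschitz, with $|\nabla\psi_N|\le|\nabla\ln|f'||$ a.e.; so $\psi_N\varphi\in X$. Since $\sup_{0<x\le1}x^b\ln\frac1x=\frac1{eb}$ for $b>0$, we have $|f'|^b\psi_N\le\frac1{eb}$. By \eqref{eq:Lp}, $\|L_t(\psi_N\varphi)\|_p\le d\,e^{-1}\|\varphi\|_p$. In the first inequality of \eqref{eq:grad} for $\psi_N\varphi$ use $|\nabla(\psi_N\varphi)|\le\psi_N|\nabla\varphi|+|\varphi||\nabla\ln|f'||$ and $\alpha\ge\varepsilon_0$: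
\[
\|\nabla L_t(\psi_N\varphi)\|_p\le d\Big(\frac1{e\varepsilon_0}\|\nabla\varphi\|_p+M^{3\varepsilon_0}C_1\|\varphi\|+\frac{|t|C_1}{e\varepsilon_0}\|\varphi\|\Big).\qedhere
\]
\end{proof}

Since $f$ maps $A$-null sets to $A$-null sets, $\mathcal L_t$ respects equality a.e., and so $L_t^n\varphi$ is given a.e.\ by \eqref{eq:iterate}.

\begin{lemma}\label{lem:holo}
The map $t\mapsto L_t$ is holomorphic in operator norm on $|t|<\varepsilon_0$, and $\|L_t-L_0\|\le2C_2|t|/\varepsilon_0$.
\end{lemma}

\begin{proof}
For smooth $\varphi,u$, formula \eqref{eq:cov} gives $\int(L_t\varphi)\,u\,dA=\int\varphi\,(u\circ f)\,|f'|^{2-t}dA$. The integrand is bounded uniformly in $t$ and holomorphic in $t$ off $\operatorname{Crit}$, so the integral is holomorphic. The functionals $\varphi\mapsto\int\varphi u\,dA$ form a subspace of $X^*$ that separates the points of $X=X^{**}$, so by Hahn--Banach it is norm dense. Smooth functions are dense in $X$, and $\|L_t\|\le C_2$. Hence for $\varphi\in X$ and $\xi\in X^*$ the function $t\mapsto\xi(L_t\varphi)$ is a uniform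 limit of holomorphic functions; it is holomorphic and bounded by $C_2\|\xi\|\|\varphi\|$. Its $k$th Taylor coefficient at $0$ is bilinear in $(\xi,\varphi)$ and bounded by $C_2\varepsilon_0^{-k}\|\xi\|\|\varphi\|$, so by reflexivity it equals $\xi(T_k\varphi)$ for an operator with $\|T_k\|\le C_2\varepsilon_0^{-k}$. Then $L_t=\sum t^kT_k$ converges in norm for $|t|<\varepsilon_0$. The estimate is the Schwarz lemma for $t\mapsto\xi((L_t-L_0)\varphi)$.
\end{proof}

\section{The spectral gap}\label{sec:gap}

Fix $\theta'\in(\theta,d)$ and put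
\[
\rho=\frac{d-\theta'}2,\qquad D=\{z:|z-d|<\rho\},\qquad\Omega=\{z:|z|\ge\theta'\}\setminus D .
\]
Points of $D$ satisfy $|z|>\theta'+\rho>1$. We say that a bounded operator $L$ on $X$ \emph{has a gap with bound $R$} if $z-L$ is invertible with $\|(z-L)^{-1}\|\le R$ for all $z\in\Omega$, and the Riesz projection
\[
\Pi(L)=\frac1{2\pi i}\oint_{\partial D}(z-L)^{-1}dz
\]
has rank one. Recall from the holomorphic functional calculus that $\Pi(L)$ is a projection commuting with $L$, that the spectrum of $L$ on its range is the part of the spectrum inside $D$, and that $\frac1{2\pi i}\oint_{\partial D}z^n(z-L)^{-1}dz=L^n\Pi(L)$. We write $\operatorname{rad}(L)=\lim\|L^n\|^{1/n}$ for the spectral radius. The following perturbation lemma will be used twice.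

\begin{lemma}\label{lem:perturb}
Let $L$ have a gap with bound $R$ and let $\Pi=\Pi(L)$.
\begin{enumerate}
\item[(a)] The spectrum of $L$ in $D$ is one point $\lambda(L)$; $L\Pi=\Pi L=\lambda(L)\Pi$; $\|L^n-\lambda(L)^n\Pi\|\le R\theta'^{\,n+1}$ for $n\ge0$; and $\operatorname{rad}(L)=|\lambda(L)|$. If $L$ commutes with complex conjugation, then $\lambda(L)$ is real, and so $\lambda(L)>\theta'+\rho$.
\item[(b)] If $\|L'-L\|\le1/(4\rho R^2)$, then $L'$ has a gap with bound $2R$ and $\|\Pi(L')-\Pi\|\le\frac12$.
\item[(c)] If $s\mapsto L(s)$ is holomorphic on a disc and every $L(s)$ has a gap with bound $R$, then $\Pi(L(s))$ and $\lambda(L(s))$ are holomorphic in $s$.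
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On the line $\operatorname{ran}\Pi$ the operator $L$ is a scalar $\lambda(L)$, which is the whole spectrum in $D$. The rest of the spectrum lies in $|z|<\theta'$, so $\operatorname{rad}(L)=|\lambda(L)|$. Write $L^n$ as $\frac1{2\pi i}\oint z^n(z-L)^{-1}dz$ over a large circle and deform the contour in $\Omega$ to $\partial D$ and $\{|z|=\theta'\}$. The first piece gives $L^n\Pi=\lambda(L)^n\Pi$, and the second has norm at most $\theta'\cdot\theta'^{\,n}R$. If $L$ commutes with conjugation, then $\overline{\lambda(L)}$ is also an eigenvalue in $D$, hence equal to $\lambda(L)$.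

(b) Since $1\le\|\Pi\|\le\rho R$, we have $R\|L'-L\|\le\frac14$. The Neumann series gives $\|(z-L')^{-1}\|\le2R$ on $\Omega$, and $(z-L')^{-1}-(z-L)^{-1}=(z-L')^{-1}(L'-L)(z-L)^{-1}$ has norm at most $2R^2\|L'-L\|\le1/(2\rho)$. Integrating over $\partial D$ gives $\|\Pi(L')-\Pi\|\le\frac12$. Two projections $\Pi_1,\Pi_2$ at distance less than $1$ have the same rank: if $\varphi=\Pi_1\varphi\ne0$, then $\|\varphi-\Pi_2\varphi\|<\|\varphi\|$, so $\Pi_2$ is injective on $\operatorname{ran}\Pi_1$, and the roles can be exchanged.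

(c) The resolvent is jointly continuous in $(z,s)$ and holomorphic in $s$, so $\Pi(L(s))$ is holomorphic. Near $s_0$ choose $\varphi\in X$, $\xi\in X^*$ with $\xi(\Pi(L(s_0))\varphi)\ne0$; then $\lambda(L(s))=\xi(L(s)\Pi(L(s))\varphi)/\xi(\Pi(L(s))\varphi)$.
\end{proof}

\begin{lemma}\label{lem:gap0}
The operator $L_0$ has a gap with bound
\[
R=\frac1\rho\Big(1+\frac{C_2(1+C_P)}{\theta'-\theta}\Big)+\frac{1+C_P}{\theta'-\theta},
\]
and $\lambda(L_0)=d$, $\Pi(L_0)1=1$.
\end{lemma}

\begin{proof}
Write $X=\mathbb C1\oplus X_0$ with $X_0=\{\varphi:\int\varphi\,dA=0\}$. On $X_0$ the seminorm $\|\nabla\varphi\|_p$ is an equivalent norm: $\|\varphi\|\le(1+C_P)\|\nabla\varphi\|_p$. We have $L_01=d\cdot1$, and for $\varphi\in X_0$ we write $L_0\varphi=\ell(\varphi)1+T\varphi$ with $\ell(\varphi)=\int L_0\varphi\,dA$ and $T\varphi\in X_0$. Then $|\ell(\varphi)|\le C_2\|\varphi\|$, and $\|\nabla T\varphi\|_p=\|\nabla L_0\varphi\|_p\le\theta\|\nabla\varphi\|_p$ by Proposition~\ref{prop:bounded}(c). So for $|z|>\theta$ the series $(z-T)^{-1}=\sum_kz^{-k-1}T^k$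 converges, with norm at most $(|z|-\theta)^{-1}$ for the gradient norm. For $b\in\mathbb C$ and $\psi\in X_0$,
\[
(z-L_0)(b1+\psi)=\big((z-d)b-\ell(\psi)\big)1+(z-T)\psi .
\]
Solving this triangular system, we get for $|z|>\theta$, $z\ne d$, $a\in\mathbb C$, $\varphi\in X_0$,
\begin{equation}\label{eq:resolvent}
(z-L_0)^{-1}(a1+\varphi)=\frac{a+\ell((z-T)^{-1}\varphi)}{z-d}\,1+(z-T)^{-1}\varphi .
\end{equation}
If $\|a1+\varphi\|\le1$, then $|a|\le1$ and $\|\nabla\varphi\|_p\le1$, so $\|(z-T)^{-1}\varphi\|\le(1+C_P)/(\theta'-\theta)$ on $\Omega$, and \eqref{eq:resolvent} has norm at most $R$ there. As $(z-T)^{-1}$ is holomorphic near $\overline D$, Cauchy's formula gives $\Pi(L_0)(a1+\varphi)=(a+\ell((d-T)^{-1}\varphi))1$. This has rank one and fixes $1$.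
\end{proof}

Now define
\begin{equation}\label{eq:eps}
\varepsilon=\min\Big\{\varepsilon_0,\ \frac{\varepsilon_0}{8\rho R^2C_2},\ \frac{\ln\theta'}{\ln M}\Big\}.
\end{equation}
The second condition preserves the gap. The third will exclude measures of zero entropy.

\begin{proposition}\label{prop:gap}
For complex $|t|<\varepsilon$ the operator $L_t$ has a gap with bound $2R$. The eigenvalue $\lambda(t)=\lambda(L_t)\in D$ and the rank one projection $\Pi_t=\Pi(L_t)$ are holomorphic in $t$, and
\begin{equation}\label{eq:gap}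
L_t\Pi_t=\Pi_tL_t=\lambda(t)\Pi_t,\qquad\|L_t^n-\lambda(t)^n\Pi_t\|\le2R\,\theta'^{\,n+1}\quad(n\ge0).
\end{equation}
Moreover $\lambda(0)=d$, $\Pi_01=1$, $\Pi_t1\ne0$. For real $t$, $\lambda(t)=\operatorname{rad}(L_t)$ is real, $\lambda(t)>\theta'+\rho>1$, and $|t|\ln M<\ln\lambda(t)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:holo} and \eqref{eq:eps}, $\|L_t-L_0\|\le1/(4\rho R^2)$. So Lemmas~\ref{lem:perturb} and~\ref{lem:gap0} apply, and $\|\Pi_t1-1\|\le\frac12$ gives $\Pi_t1\ne0$. For real $t$ the weight $|f'|^{-t}$ is real, so $L_t$ commutes with conjugation. Finally $|t|\ln M<\varepsilon\ln M\le\ln\theta'<\ln\lambda(t)$.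
\end{proof}

\section{The upper bound $P_f\le\ln\lambda$}\label{sec:upper}

Given an ergodic measure $\mu$, we must find enough terms of the sum $L_t^n1(z)$ with known size, for $z$ in a set of definite area, because the norm of $X$ sees only such sets. Pesin's branches supply terms of known size on a fixed ball, and the Brin--Katok theorem counts them: each branch has an image of measure at most about $e^{-nh_\mu}$, and the images cover half of the measure. For the proof of uniqueness we allow an extra Lipschitz potential. For $u$ real and Lipschitz let $L_{t,u}\varphi=L_t(e^u\varphi)$, which is bounded on $X$ by \eqref{eq:mult}. As in \eqref{eq:iterate},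
\begin{equation}\label{eq:iterateu}
L_{t,u}^n1(z)=\sum_{w\in f^{-n}(z)\setminus\operatorname{Crit}(f^n)}|(f^n)'(w)|^{-t}e^{S_nu(w)}\qquad\text{for $A$-a.e.\ }z .
\end{equation}

A \emph{branch of $f^{-n}$} on a connected open set $U$ is a holomorphic map $F$ on $U$ with $f^n\circ F=\mathrm{id}$. Two branches $F_1,F_2$ on $U$ that agree at one point are equal. Indeed, the set $\{F_1=F_2\}$ is closed. It is also open: if $F_1(z)=F_2(z)=w$, then $w\notin\operatorname{Crit}(f^n)$ by the chain rule, so $f^n$ is injective near $w$, and $f^n\circ F_1=f^n\circ F_2$ forces $F_1=F_2$ near $z$.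

\begin{lemma}\label{lem:upper}
Let $t\in[-\varepsilon_0,\varepsilon_0]$, let $u$ be real and Lipschitz, and let $\mu\in\mathcal M_f$ be ergodic with $h_\mu>0$. Then
\[
h_\mu-t\chi_\mu+\int u\,d\mu\le\ln\operatorname{rad}(L_{t,u}).
\]
\end{lemma}

\begin{proof}
Write $h=h_\mu$ and $\chi=\chi_\mu$. By (E2), $\chi>0$; this is where positive entropy is used. Fix $0<\eta<\chi$.

\emph{Uniform constants.} The lower limit in (E3) increases as $\delta$ decreases. So there are $\delta\in(0,\eta]$, an integer $n_0$ and a Borel set $G$ with $\mu(G)>\frac34$ such that $\mu(B_n(x,\delta))\le e^{-n(h-\eta)}$ for $x\in G$, $n\ge n_0$. By (E4), \eqref{eq:pesin} and \eqref{eq:backward}, after enlarging $n_0$ there are $r_0>0$, $C_0\ge1$ and a measurable set $\hat G\subset\hat J$ with $\hat\mu(\hat G)>\frac34$ such that for $\hat x\in\hat G$ we have $r(\hat x)\ge r_0$, $C(\hat x)\le C_0$, and $\sum_{j=1}^nu(x_{-j})\ge n(\int u\,d\mu-\eta)$ for $n\ge n_0$. Choose $0<s\le\min(r_0,1)$ with $C_0s<\delta$, and cover $J(f)$ by balls $B_1,\dots,B_I$ of radius $s/2$.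

\emph{Images of branches are small.} Let $n\ge n_0$, $\hat x\in\hat G$, and $x_0\in B_i$. Then $B_i\subset B(x_0,s)\subset B(x_0,r_0)$. Put $W=F_n(B_i)$, an open set containing $x_{-n}$. For $0\le k<n$ the maps $f^k\circ F_n$ and $F_{n-k}$ are branches of $f^{-(n-k)}$ on $B(x_0,r_0)$ that send $x_0$ to $x_{-(n-k)}$, so they are equal, and $f^k(W)=F_{n-k}(B_i)$. The ball $B_i$ is geodesically convex of diameter at most $s$, and $|F_{n-k}'|\le C_0$ by \eqref{eq:pesin}. Hence
\begin{equation}\label{eq:diam}
\operatorname{diam}f^k(W)\le C_0s<\delta,\qquad0\le k<n .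
\end{equation}
So $W\subset B_n(x_{-n},\delta)$, and if $x_{-n}\in G$, then $\mu(W)\le e^{-n(h-\eta)}$.

\emph{Counting.} The set $\hat G\cap\pi_{-n}^{-1}(G)$ has $\hat\mu$-measure greater than $\frac12$. Each of its points determines a pair $(i,F_n|_{B_i})$, there are at most $Id^n$ such pairs, and the set is covered by the corresponding sets $\pi_{-n}^{-1}(W)$, each of measure $\mu(W)\le e^{-n(h-\eta)}$. So there are at least $\frac12e^{n(h-\eta)}$ distinct pairs, and for some $i=i(n)$ there is a family $\mathcal F_n$ of at least $\frac1{2I}e^{n(h-\eta)}$ distinct branches of $f^{-n}$ on $B_i$.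

\emph{Weights.} Let $F\in\mathcal F_n$ come from $\hat x$, and let $z\in B_i$. Both $F(z)$ and $x_{-n}$ lie in $W$, so \eqref{eq:diam} gives
\[
S_nu(F(z))\ge S_nu(x_{-n})-n\operatorname{Lip}(u)\delta=\sum_{j=1}^nu(x_{-j})-n\operatorname{Lip}(u)\delta .
\]
Also $|(f^n)'(F(z))|^{-t}=|F'(z)|^t\ge C_0^{-|t|}e^{-nt\chi-n|t|\eta}$, by the lower bound in \eqref{eq:pesin} if $t\ge0$ and by the upper bound if $t<0$. The points $F(z)$, $F\in\mathcal F_n$, are distinct, and all terms of \eqref{eq:iterateu} are positive. So for a.e.\ $z\in B_i$,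
\[
L_{t,u}^n1(z)\ge\frac{C_0^{-|t|}}{2I}\exp\Big(n\Big(h-t\chi+\int u\,d\mu-(2+|t|+\operatorname{Lip}(u))\eta\Big)\Big).
\]
Since $\|L_{t,u}^n\|\ge\|L_{t,u}^n1\|_{L^1(A)}$ and the balls $B_i$ have the same positive area, taking $n$th roots gives $\ln\operatorname{rad}(L_{t,u})\ge h-t\chi+\int u\,d\mu-(2+|t|+\operatorname{Lip}(u))\eta$. Let $\eta\to0$.
\end{proof}

\begin{corollary}\label{cor:upper}
Let $t$ be real, $|t|<\varepsilon$. Then $P_f(t)\le\ln\lambda(t)$, and every ergodic $\mu\in\mathcal M_f$ with $h_\mu=0$ satisfies $-t\chi_\mu<\ln\lambda(t)$.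
\end{corollary}

\begin{proof}
Let $\mu$ be ergodic. If $h_\mu>0$, Lemma~\ref{lem:upper} with $u=0$ gives $h_\mu-t\chi_\mu\le\ln\lambda(t)$. If $h_\mu=0$, then $0\le\chi_\mu\le\ln M$ by (E1), so $-t\chi_\mu\le|t|\ln M<\ln\lambda(t)$ by Proposition~\ref{prop:gap}. For general $\mu$, average over the ergodic components.
\end{proof}

\begin{remark}
Measures of zero entropy need both of these ingredients. For $t>0$ one needs (E1), which is special to the Julia set: for $f(z)=z^d$ the invariant measure $\delta_0$ has exponent $-\infty$. For $t<0$ one needs a restriction on $|t|$: in Example~\ref{ex:cheb} the measure $\delta_2$ overtakes the logarithm of the eigenvalue $2^{1-t}$ at $t=-1$, although the eigenfunction $v_t$ stays in $X$.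
\end{remark}

\section{The lower bound: construction of an equilibrium state}\label{sec:lower}

Fix a real $t$ with $|t|<\varepsilon$ and write $L=L_t$, $\mathcal L=\mathcal L_t$, $\lambda=\lambda(t)$. Let $v=\Pi_t1\ne0$ and define $\nu\in X^*$ by $\Pi_t\varphi=\nu(\varphi)v$. From $\Pi_t^2=\Pi_t$ and \eqref{eq:gap},
\begin{equation}\label{eq:eigen}
\nu(1)=\nu(v)=1,\qquad Lv=\lambda v,\qquad\nu\circ L=\lambda\nu,\qquad\lambda^{-n}L^n\varphi\to\nu(\varphi)v\ \text{ in }X .
\end{equation}
The candidate is the product $m=v\nu$. There are three difficulties. The function $v$ is defined only $A$-a.e.\ and may be unbounded, while $\nu$ may be singular with respect to $A$ (for $f(z)=z^d$ and $t=0$ it will be carried by the unit circle). Neither $\ln|f'|$ nor $\ln v$ is known to be integrable. And $m$ could charge the Fatou set.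

\subsection*{The eigenmeasure and traces}

\begin{lemma}\label{lem:nu}
We have $v\ge0$ $A$-a.e. There is an atomless Borel probability measure, also denoted $\nu$, with $\nu(\varphi)=\int\varphi\,d\nu$ for all Lipschitz $\varphi$.
\end{lemma}

\begin{proof}
The operator $L$ preserves real functions and nonnegative functions, and convergence in $X$ implies convergence a.e.\ along a subsequence. The limit in \eqref{eq:eigen} with $\varphi=1$ gives $v\ge0$. As $v\ne0$, the same limit shows that $\nu(\varphi)$ is real for real $\varphi$ and nonnegative for $\varphi\ge0$. Applying this to $\|\varphi\|_\infty\pm\varphi$ gives $|\nu(\varphi)|\le\|\varphi\|_\infty$ for real Lipschitz $\varphi$. Such functions are dense in $C(\overline{\mathbb C},\mathbb R)$, so the Riesz representation theorem gives the measure. For a point $c$, the function $\max(0,1-\operatorname{dist}(\cdot,c)/\delta)$ dominates $\mathbf 1_{\{c\}}$ and has norm $O(\delta^{2/p-1})$ in $X$. Hence $\nu(\{c\})\le\|\nu\|\,O(\delta^{\tau_p})\to0$, where $\|\nu\|$ is the norm in $X^*$.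
\end{proof}

A positive measure that is continuous for the norm of $X$ assigns $\nu$-a.e.\ values to every element of $X$.

\begin{lemma}\label{lem:trace}
There is a linear map $X\to L^1(\nu)$, $u\mapsto\tilde u$, with $\|\tilde u\|_{L^1(\nu)}\le\|\nu\|\|u\|$, such that $\tilde u=u$ for Lipschitz $u$. It satisfies: $\int\tilde u\,d\nu=\nu(u)$; $(\psi u)^\sim=\psi\tilde u$ for Lipschitz $\psi$; and $\tilde u\ge0$ $\nu$-a.e.\ if $u\ge0$ $A$-a.e.
\end{lemma}

\begin{proof}
For Lipschitz $u$ the function $|u|$ is Lipschitz with $\||u|\|\le\|u\|$, so $\int|u|\,d\nu=\nu(|u|)\le\|\nu\|\|u\|$. Extend by density. The first two identities hold for Lipschitz $u$, and both sides are continuous in $u\in X$. Let $u\ge0$, take real Lipschitz $u_k\to u$ in $X$, and put $u_k^-=\max(0,-u_k)$. Then $\|u_k^-\|\le\|u_k\|$ is bounded and $u_k^-\le|u_k-u|\to0$ in $L^p(A)$. By reflexivity every subsequence has a weakly convergent subsequence, whose limit is the $L^p$ limit $0$; so $u_k^-\to0$ weakly in $X$ and $\int u_k^-d\nu=\nu(u_k^-)\to0$. Since $u_k\to\tilde u$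 in $L^1(\nu)$, the function $\tilde u$ is real and $\int\max(0,-\tilde u)\,d\nu=0$.
\end{proof}

Next we pass from the operator $L$ on $X$ to the pointwise operator $\mathcal L$, now read $\nu$-a.e.

\begin{lemma}\label{lem:conformal}
\begin{enumerate}
\item[(a)] For every Borel $\varphi\ge0$, and hence for every Borel $\varphi\in L^1(\nu)$,
\begin{equation}\label{eq:conformal}
\int\mathcal L\varphi\,d\nu=\lambda\int\varphi\,d\nu .
\end{equation}
\item[(b)] If $Z$ is Borel and $\nu(Z)=0$, then $f(Z\setminus\operatorname{Crit})$ is Borel and $\nu$-null.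
\item[(c)] For every $s\in[-\varepsilon_0,\varepsilon_0]$, $u\in X$ and $n\ge1$: $(L_s^nu)^\sim=\mathcal L_s^n\tilde u$ $\nu$-a.e.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $0\le\varphi\in\mathcal D$ the function $\mathcal L\varphi$ is the Lipschitz representative of $L\varphi$, so \eqref{eq:conformal} is $\nu(L\varphi)=\lambda\nu(\varphi)$. By monotone convergence $\nu_1(E)=\int\mathcal L\mathbf 1_E\,d\nu$ is a Borel measure with $\int\varphi\,d\nu_1=\int\mathcal L\varphi\,d\nu$ for Borel $\varphi\ge0$. If $K\subset\overline{\mathbb C}\setminus\operatorname{Crit}$ is compact, the functions $\max(0,1-k\operatorname{dist}(\cdot,K))$ lie in $\mathcal D$ for large $k$ and decrease to $\mathbf 1_K$, so $\nu_1(K)=\lambda\nu(K)<\infty$. Borel measures on $\overline{\mathbb C}\setminus\operatorname{Crit}$ that are finite on compact sets are inner regular, so $\nu_1=\lambda\nu$ there. Finally $\nu_1(\operatorname{Crit})=0$ by the definition of $\mathcal L$, and $\nu(\operatorname{Crit})=0$ by Lemma~\ref{lem:nu}.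

(b) The set equals $\{\mathcal L\mathbf 1_Z>0\}$, and $\int\mathcal L\mathbf 1_Z\,d\nu=0$ by (a).

(c) By (b), $\mathcal L_s$ respects equality $\nu$-a.e., so the right side is well defined and it suffices to treat $n=1$. For $u\in\mathcal D$ the claim is Proposition~\ref{prop:bounded}(a). In general take $u_k\in\mathcal D$ with $u_k\to u$ in $X$. Along a subsequence $u_k\to\tilde u$ off a $\nu$-null Borel set $Z$, so the finite sums $\mathcal L_su_k(x)$ converge to $\mathcal L_s\tilde u(x)$ for $x\notin f(Z\setminus\operatorname{Crit})$. Also $\mathcal L_su_k=(L_su_k)^\sim\to(L_su)^\sim$ in $L^1(\nu)$.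
\end{proof}

\subsection*{The invariant measure}
Let $\tilde v:\overline{\mathbb C}\to[0,\infty)$ be a Borel version of the trace of $v$. By \eqref{eq:eigen} and Lemmas~\ref{lem:trace} and~\ref{lem:conformal}(c), $\int\tilde v\,d\nu=1$ and $\mathcal L\tilde v=\lambda\tilde v$ $\nu$-a.e. Put
\[
m=m_t:=\tilde v\,\nu,
\]
an atomless Borel probability on the sphere. To bound its entropy from below we need the conditional probability of being at $y$ given the image $f(y)$. It is obtained by normalizing the weight of $\mathcal L$. Let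
\[
g(y)=\frac{|f'(y)|^{-t}\,\tilde v(y)}{\lambda\,\tilde v(f(y))}
\]
if $y\notin\operatorname{Crit}$ and $\tilde v(f(y))>0$, let $g(y)=0$ otherwise, and let $\mathcal G\varphi(x)=\sum_{y\in f^{-1}(x)}g(y)\varphi(y)$. Let $\mathcal B$ be the Borel $\sigma$-algebra.

\begin{lemma}\label{lem:m}
The measure $m$ is $f$-invariant. For bounded Borel $\varphi\ge0$,
\begin{equation}\label{eq:cond}
\mathbb E_m(\varphi\mid f^{-1}\mathcal B)=(\mathcal G\varphi)\circ f\qquad m\text{-a.e.}
\end{equation}
Moreover $(\mathcal G1)\circ f=1$ and $0<g\le1$ $m$-a.e., and $m$-a.e.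
\begin{equation}\label{eq:g}
-\ln g=\ln\lambda+t\ln|f'|+c,\qquad c=\ln\tilde v\circ f-\ln\tilde v .
\end{equation}
\end{lemma}

\begin{proof}
Let $\varphi,u\ge0$ be bounded Borel functions. Since $\mathcal L((u\circ f)\varphi\tilde v)=u\,\mathcal L(\varphi\tilde v)$, formula \eqref{eq:conformal} gives
\begin{equation}\label{eq:dual}
\int\varphi\,(u\circ f)\,dm=\lambda^{-1}\int u\,\mathcal L(\varphi\tilde v)\,d\nu .
\end{equation}
For $\varphi=1$ the right side is $\int u\,dm$, which is invariance. Where $\tilde v(x)>0$ we have $\mathcal L(\varphi\tilde v)(x)=\lambda\tilde v(x)\mathcal G\varphi(x)$. On $\{\tilde v=0\}$ we have $0\le\mathcal L(\varphi\tilde v)\le\|\varphi\|_\infty\mathcal L\tilde v=0$ $\nu$-a.e. So the right side of \eqref{eq:dual} equals $\int u\,\mathcal G\varphi\,dm=\int(u\circ f)\,(\mathcal G\varphi)\circ f\,dm$. The $f^{-1}\mathcal B$-measurable functions are those of the form $u\circ f$, so this is \eqref{eq:cond}. With $\varphi=1$ it gives $(\mathcal G1)\circ f=1$ a.e., and $g(y)\le\mathcal G1(f(y))$. Finally $m(\operatorname{Crit})=0$,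 $\tilde v>0$ $m$-a.e., and by invariance $\tilde v\circ f>0$ $m$-a.e. So $g>0$ a.e., and \eqref{eq:g} is the logarithm of the definition.
\end{proof}

To integrate \eqref{eq:g} we need $\ln|f'|\in L^1(m)$. We cannot quote (E1), because we do not yet know that $m$ lives on $J(f)$, and the proof of that fact uses integrability. The integral $\int\psi_N\,dm$ equals $\nu(\psi_Nv)$, and we have no bound on $\psi_N|\nabla v|$ in $L^p$ that is uniform in $N$. The remedy is to apply $L$ first, which changes $\nu$ only by the factor $\lambda$.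

\begin{lemma}\label{lem:integrable}
We have $\ln|f'|\in L^1(m)$ and $c\in L^1(m)$, and $\int_Ec\,dm=0$ for every invariant set $E$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:trace}, \eqref{eq:eigen} and Proposition~\ref{prop:bounded}(d),
\[
\int\psi_N\,dm=\int(\psi_Nv)^\sim d\nu=\nu(\psi_Nv)=\lambda^{-1}\nu\big(L(\psi_Nv)\big)\le\lambda^{-1}\|\nu\|C_3\|v\| .
\]
Monotone convergence gives $\max(0,-\ln|f'|)\in L^1(m)$, and $\ln|f'|\le\ln M$. By \eqref{eq:g} and $g\le1$ we have $c\ge-\ln\lambda-t\ln|f'|$, so $\max(0,-c)\in L^1(m)$, and Lemma~\ref{lem:cob} applies with $w=\ln\tilde v$.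
\end{proof}

\begin{proposition}\label{prop:entropy}
$h_m(f)\ge\ln\lambda+t\int\ln|f'|\,dm$.
\end{proposition}

\begin{proof}
Let $\mathcal P_k$ be finite Borel partitions of the sphere, each refining the previous one, with diameters tending to $0$, and let $\mathcal P_k(y)$ be the atom containing $y$. Since $\bigvee_{j\ge1}f^{-j}\mathcal P_k\subset f^{-1}\mathcal B$, formula \eqref{eq:cond} for indicator functions gives
\[
h_m(f)\ge H_m(\mathcal P_k\mid f^{-1}\mathcal B)=\int-\ln g_k\,dm,\qquad g_k(y)=\sum_{y'\in f^{-1}(f(y))\cap\mathcal P_k(y)}g(y').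
\]
Here $g_k\le(\mathcal G1)\circ f=1$ a.e., the sequence $g_k(y)$ is nonincreasing, and it equals $g(y)$ once $\mathcal P_k(y)$ contains no other point of the finite fiber. By monotone convergence $h_m(f)\ge\int-\ln g\,dm$. Now integrate \eqref{eq:g} using Lemma~\ref{lem:integrable}.
\end{proof}

\subsection*{The measure lives on the Julia set}
An invariant measure on the Fatou set sits on attracting cycles or on rotation domains. Cycles are excluded because $m$ has no atoms. On rotation domains $f$ is injective and does not expand, which is incompatible with $\lambda>1$.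

\begin{proposition}\label{prop:julia}
$m(J(f))=1$.
\end{proposition}

\begin{proof}
By Poincar\'e recurrence, $m$-a.e.\ point $x$ is recurrent: it is a limit of $f^{n_j}(x)$ for some $n_j\to\infty$. Let $x$ be a recurrent point in a Fatou component $U$. Some $f^n(x)$ with $n\ge1$ lies in $U$, so the component $f^n(U)$ equals $U$, and $U$ is periodic. In cases (1) and (2) of the classification the orbit of $x$ accumulates only on the cycle of $a$. In case (2) this cycle is in $J(f)$, so $x$ is not recurrent. In case (1) $x$ is periodic; periodic points are countable, hence $m$-null. It remains to show $m(V)=0$ for the union $V$ of the rotation domains.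

If $U$ is a rotation domain of period $q$, then $f|_U$ is injective because $f^q|_U$ is, and it conjugates $f^q|_U$ to $f^q|_{f(U)}$, so $f(U)$ is a rotation domain. Distinct periodic components $U,U'$, of periods $q,q'$, have distinct images, since $f^{qq'-1}$ takes $f(U)$ to $U$ and $f(U')$ to $U'$. Thus $f(V)\subset V$ and $f|_V$ is injective. From $V\subset f^{-1}(V)$ and $m(V)=m(f^{-1}V)$ we get that $V$ is invariant: $\mathbf 1_V=\mathbf 1_V\circ f$ a.e. Then the left side of \eqref{eq:cond} for $\varphi=\mathbf 1_V$ is $\mathbf 1_V$, and for $y\in V$ the right side is $g(y)$, because $f^{-1}(f(y))\cap V=\{y\}$. So $g=1$ $m$-a.e.\ on $V$. Integrating \eqref{eq:g} over $V$ with Lemma~\ref{lem:integrable},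
\begin{equation}\label{eq:rotation}
0=m(V)\ln\lambda+t\int_V\ln|f'|\,dm .
\end{equation}
Let $y\in U\subset V$, let $\phi$ be a conformal map of $U$ onto a disc or annulus with $\phi\circ f^q=e^{i\vartheta}\phi$, and let $j>0$ be the norm of its derivative from the spherical to the Euclidean metric. The chain rule gives $|(f^{qk})'(y)|=j(y)/j(f^{qk}(y))$. The points $f^{qk}(y)$ stay in the compact set $\{|\phi|=|\phi(y)|\}$, on which $j$ is continuous and positive, so $\frac1{qk}\ln|(f^{qk})'(y)|\to0$. Hence the Birkhoff limit of $\ln|f'|\in L^1(m)$ vanishes a.e.\ on $V$, and $\int_V\ln|f'|\,dm=0$. Since $\lambda>1$, equation \eqref{eq:rotation} gives $m(V)=0$.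
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\varepsilon$ and $\lambda$ be as in Proposition~\ref{prop:gap}, and let $t\in(-\varepsilon,\varepsilon)$. By Lemma~\ref{lem:m} and Proposition~\ref{prop:julia}, $m_t\in\mathcal M_f$. By Proposition~\ref{prop:entropy} and Corollary~\ref{cor:upper},
\begin{equation}\label{eq:final}
\ln\lambda(t)\le h_{m_t}-t\chi_{m_t}\le P_f(t)\le\ln\lambda(t).
\end{equation}
Since $\lambda$ is holomorphic and greater than $1$ on the real interval, $P_f=\ln\lambda$ is real analytic on $(-\varepsilon,\varepsilon)$.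
\end{proof}

\section{Uniqueness and decay of correlations}\label{sec:unique}

We prove Theorem~\ref{thm:B}(i), with $t$ fixed and the notation of Section~\ref{sec:lower}. By \eqref{eq:final}, $m_t$ is an equilibrium state, and it is atomless by construction.

\emph{Uniqueness.} We perturb the potential by $su$. An ergodic equilibrium state gives an affine function of $s$ that lies below a differentiable function and touches it at $s=0$, so its slope $\int u\,de$ is determined.

Let $e$ be an ergodic equilibrium state: $h_e-t\chi_e=\ln\lambda(t)$. By Corollary~\ref{cor:upper}, $h_e>0$. Let $u$ be real and Lipschitz. Multiplication by $u$ is a bounded operator $T_u$ on $X$, and $\exp(sT_u)\varphi=\sum_ks^ku^k\varphi/k!=e^{su}\varphi$, because the series converges in $X$ and pointwise. So $L(s)=L_t\exp(sT_u)$ is entire in $s$, with $L(0)=L_t$ and $L(s)=L_{t,su}$ for real $s$. The operator $L_t$ has a gap with bound $2R$. By Lemma~\ref{lem:perturb}, for small $|s|$ the operator $L(s)$ has a gap with bound $4R$, the eigenvalue $\lambda(t,s)=\lambda(L(s))$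 is holomorphic in $s$, and for real $s$ it is positive and equal to $\operatorname{rad}(L_{t,su})$. Lemma~\ref{lem:upper} for $su$ reads
\[
s\int u\,de\le\ln\lambda(t,s)-\ln\lambda(t,0)
\]
for small real $s$ of both signs. Dividing by $s$ and letting $s\to0^\pm$ gives $\int u\,de=\partial_s\ln\lambda(t,s)|_{s=0}$. The right side does not depend on $e$, and Lipschitz functions determine a measure, so there is at most one ergodic equilibrium state. Let $\mu$ be any equilibrium state. Its ergodic components satisfy $h_e-t\chi_e\le P_f(t)$ with average $P_f(t)$, so almost all of them are equilibrium states. They all coincide, and $\mu$ is equal to them. Hence $\mu=m_t$, and $m_t$ is ergodic with positive entropy.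

\emph{The derivative.} The affine function $s\mapsto h_{m_t}-s\chi_{m_t}$ lies below $P_f$ with equality at $s=t$, and $P_f$ is differentiable at $t$. So $P_f'(t)=-\chi_{m_t}$.

\emph{Correlations.} Let $\varphi$ be bounded Borel and $\psi$ Lipschitz. Apply \eqref{eq:conformal} $n$ times to $(\varphi\circ f^n)\psi\tilde v\in L^1(\nu)$, and use $\psi\tilde v=(\psi v)^\sim$ and Lemma~\ref{lem:conformal}(c):
\[
\int(\varphi\circ f^n)\,\psi\,dm=\lambda^{-n}\int\varphi\,\mathcal L^n(\psi\tilde v)\,d\nu=\int\varphi\,\big(\lambda^{-n}L^n(\psi v)\big)^\sim d\nu .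
\]
By \eqref{eq:gap} and \eqref{eq:mult}, $\lambda^{-n}L^n(\psi v)=\nu(\psi v)v+w_n$ with $\|w_n\|\le2R\theta'(\theta'/\lambda)^n\|\psi\|_{\mathrm{Lip}}\|v\|$. Since $\nu(\psi v)=\int\psi\,dm$ and $\int\varphi\tilde v\,d\nu=\int\varphi\,dm$, the difference in (i) is $|\int\varphi\,\tilde w_n\,d\nu|\le\|\varphi\|_\infty\|\nu\|\|w_n\|$. This is the claim with $\kappa=\theta'/\lambda<1$. \qed

\section{The second derivative at $0$}\label{sec:second}

We prove Theorem~\ref{thm:B}(ii). At $t=0$ the eigenfunction is $\Pi_01=1$, so $m_0$ is the eigenmeasure $\nu_0$ of Section~\ref{sec:lower} for $t=0$. This makes $L_t^n1$ compute the moment generating function of $\ln|(f^n)'|$. Put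
\[
\gamma=\ln|f'|-\chi_0,\qquad Y_n=S_n\gamma=\ln|(f^n)'|-n\chi_0,\qquad\Lambda(t)=P_f(t)-\ln d+t\chi_0 .
\]
The function $\Lambda$ is convex, real analytic on $(-\varepsilon,\varepsilon)$, and $\Lambda(0)=\Lambda'(0)=0$ by part (i). In particular $\Lambda\ge0$.

\begin{lemma}\label{lem:mgf}
There are holomorphic functions $q_n$ on $|t|<\varepsilon$ and a constant $K$ with $|q_n(t)-1|\le K|t|$ for all $n\ge1$ and $|t|<\varepsilon$, such that
\[
\int e^{-tY_n}dm_0=e^{n\Lambda(t)}q_n(t),\qquad t\in(-\varepsilon,\varepsilon).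
\]
\end{lemma}

\begin{proof}
Let $q_n(t)=\lambda(t)^{-n}\nu_0(L_t^n1)$, which is holomorphic, with $q_n(0)=1$ because $L_0^n1=d^n$. By \eqref{eq:gap}, $\|\Pi_t\|\le2R\rho$ and $|\lambda(t)|>\theta'$, we have $|q_n|\le K_0:=2R(\rho+\theta')\|\nu_0\|$. The Schwarz lemma gives the estimate with $K=(K_0+1)/\varepsilon$. Let $t$ be real and let $\varphi=|(f^n)'|^{-t}$ off the finite, $m_0$-null set $\operatorname{Crit}(f^n)$, and $\varphi=0$ on it. By \eqref{eq:iterate}, $\mathcal L_0^n\varphi=\mathcal L_t^n1$. Apply Lemma~\ref{lem:conformal} to $\nu_0$: part (a) $n$ times, then part (c) with $s=t$, $u=1$. This gives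
\[
\int|(f^n)'|^{-t}dm_0=d^{-n}\int\mathcal L_t^n1\,d\nu_0=d^{-n}\nu_0(L_t^n1)=\Big(\frac{\lambda(t)}d\Big)^nq_n(t).
\]
Multiply by $e^{nt\chi_0}$ and use $\lambda(t)=e^{P_f(t)}$.
\end{proof}

\emph{The variance.} By Lemma~\ref{lem:mgf}, $Y_n$ has exponential moments, so one may differentiate under the integral. As $\int Y_n\,dm_0=0$, the second derivative at $0$ of $\ln\int e^{-tY_n}dm_0$ is $\|Y_n\|_{L^2(m_0)}^2=\operatorname{Var}_{m_0}(\ln|(f^n)'|)$. On the disc $|t|<\delta:=\min(\varepsilon,1/(2K))$ we have $|q_n-1|<\frac12$, so the principal logarithm of $q_n$ is holomorphic and bounded by $\ln2<1$, and Cauchy's estimate bounds its second derivative at $0$ by $2/\delta^2$. Therefore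
\begin{equation}\label{eq:variance}
\big|\,\|Y_n\|_{L^2(m_0)}^2-nP_f''(0)\,\big|\le2/\delta^2\qquad(n\ge1),
\end{equation}
which gives the formula for $P_f''(0)$.

The implications (a)$\Rightarrow$(b) and (c)$\Rightarrow$(d) are immediate.

\emph{(b)$\Rightarrow$(c).} By \eqref{eq:variance} the sequence $Y_n$ is bounded in $L^2(m_0)$, and so is $u_N=-\frac1N\sum_{n=1}^NY_n$. Since $Y_n\circ f-Y_n=\gamma\circ f^n-\gamma$,
\[
u_N\circ f-u_N=\gamma-\frac1N\sum_{n=1}^N\gamma\circ f^n\to\gamma\quad\text{in }L^2(m_0),
\]
by the mean ergodic theorem, because $m_0$ is ergodic, $\gamma=Y_1\in L^2(m_0)$ and $\int\gamma\,dm_0=0$. Let $u$ be a weak limit of a subsequence of $u_N$. Composition with $f$ is an isometry of $L^2(m_0)$, hence weakly continuous, so $u\circ f-u=\gamma$.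

\emph{(d)$\Rightarrow$(a).} With no integrability of $u$ we only know that $Y_n$ is bounded in probability, which controls $\int e^{-tY_n}dm_0$ only for $t\to0$. The point is to let $t\to0$ at the rate at which the first nonzero Taylor term of $\Lambda$ is visible. Suppose $\Lambda\not\equiv0$ near $0$. Then $\Lambda(t)=bt^k+O(|t|^{k+1})$ with $b\ne0$ and $k\ge2$, and $\Lambda\ge0$ forces $k$ even and $b>0$. Let $Z_n=n^{-1/k}Y_n$. For each real $s$, Lemma~\ref{lem:mgf} with $t=sn^{-1/k}$ gives
\[
\int e^{-sZ_n}dm_0=\exp\big(bs^k+O(n^{-1/k})\big)\,\big(1+O(n^{-1/k})\big)\to e^{bs^k}.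
\]
With $s=2$, the functions $e^{-Z_n}$, $n$ large, are bounded in $L^2(m_0)$, hence uniformly integrable. By the first part of Lemma~\ref{lem:cob}, $m_0(|Z_n|>2\eta)\le2m_0(|u|>\eta n^{1/k})\to0$ for each $\eta>0$, so $e^{-Z_n}\to1$ in probability. Together these give $\int e^{-Z_n}dm_0\to1$, while the case $s=1$ gives the limit $e^b>1$. So $\Lambda\equiv0$ near $0$, that is, $P_f(t)=\ln d-t\chi_0$ near $0$.

If the conditions fail, then $P_f''(0)\ne0$, and $P_f''(0)\ge0$ by convexity. So $P_f''(0)>0$, and $P_f''>0$ near $0$ by continuity. \qed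

\section{Uniformity in the map}\label{sec:uniform}

We prove Theorem~\ref{thm:B}(iii). The space $\mathrm{Rat}_d$ is the open subset of the projective space of pairs $[P:Q]$ of homogeneous polynomials of degree $d$ formed by the pairs with no nontrivial common zero. Let $\mathcal K\subset\mathrm{Rat}_d$ be compact. The set of lifts $F=(P,Q)$ of maps in $\mathcal K$ with coefficient vector of norm $1$ is compact, and $\|F(Z)\|$ is continuous and positive in $(F,Z)$ for $\|Z\|=1$. So $\|F(Z)\|\ge a\|Z\|^d$ for some $a>0$ and all these $F$. The coefficients of $\det DF$ are bounded, so \eqref{eq:lift} gives a bound $M$ for $|f'|$ valid for all $f\in\mathcal K$. In \eqref{eq:structure}, for $|z|\le1$,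
\[
\beta=\text{constant}+d\ln(1+|z|^2)-\ln\|F(z,1)\|^2,
\]
where $\|F(z,1)\|^2\ge a^2$ is a polynomial in $z,\bar z$ of bounded degree with bounded coefficients. The same formula holds in the chart $Z=(1,\zeta)$, $|\zeta|\le1$, with $F(1,\zeta)$ in place of $F(z,1)$. So there is a bound $M_1$ for $|\nabla\beta|$ valid for all $f\in\mathcal K$.

In Section~\ref{sec:operators} the numbers $M$ and $M_1$ were arbitrary upper bounds. Choose $p$ by \eqref{eq:p} and then $\theta'\in(\theta,d)$, once for all $f\in\mathcal K$. The constants $\varepsilon_0,C_1,C_2,\theta,\rho,C_P,R$, and hence $\varepsilon$ in \eqref{eq:eps}, are then the same for all $f\in\mathcal K$. No other restriction on $\varepsilon$ was made in the proofs of Theorem~\ref{thm:A} and Theorem~\ref{thm:B}(i), and part (ii) concerns only the germ of $P_f$ at $0$. \qed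

\begin{thebibliography}{9}

\bibitem{Pr}
Przytycki, Proc.\ AMS \textbf{119} (1993).

\bibitem{PRL}
Feliks Przytycki and Juan Rivera-Letelier, \emph{Nice inducing schemes and the thermodynamics of rational maps}, arXiv:0806.4385 (2008).

\bibitem{PU}
Przytycki and Urba\'nski, \emph{Conformal Fractals}.

\end{thebibliography}
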